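\title{The cone of binomial inequalities between graph homomorphism numbers need not be polyhedral}

\begin{abstract}
For a finite collection $\mathcal U$ of graphs, the exponent vectors of the valid inequalities between products of powers of homomorphism numbers $\hom(H;G)$, $H\in\mathcal U$, form a convex cone. We show that this cone is not always rational polyhedral, which answers a question of Blekherman and Raymond in the negative. For each $n\ge3$ we construct $2^{n+1}$ connected graphs whose cone is mapped by a rational linear map onto the cone of all linear information inequalities in $n$ random variables. By a theorem of Mat\'u\v{s} the latter cone is not finitely generated for $n\ge4$, so $32$ graphs already give a counterexample. The construction turns every linear information inequality into an equivalent binomial inequality, and it exhibits the closed convex cone of entropic vectors as an exposed face of the cone of logarithmic homomorphism numbers.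
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite, simple and have at least one vertex. A \emph{homomorphism} from $H$ to $G$ is a map $V(H)\to V(G)$ that sends every edge of $H$ to an edge of $G$; we write $\operatorname{Hom}(H;G)$ for the set of these maps and $\hom(H;G)$ for their number. Thus $\hom(K_1;G)$ is the number of vertices of $G$, $\hom(K_2;G)=\sum_v\deg v$ is twice the number of edges, and $\hom(K_{1,2};G)=\sum_v(\deg v)^2$. The Cauchy--Schwarz inequality for the degree sequence reads
\[
\hom(K_1;G)\,\hom(K_{1,2};G)\ \ge\ \hom(K_2;G)^2 .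
\]
This is a \emph{pure binomial inequality}: a product of nonnegative real powers of homomorphism numbers of fixed graphs is bounded below by another such product. After taking logarithms such an inequality is linear, so for a fixed list of graphs one can study all of them at once.

Let $\mathcal U$ be a finite collection of graphs. A graph $G$ is \emph{admissible} for $\mathcal U$ if $\hom(H;G)>0$ for all $H\in\mathcal U$, and then we put
\[
\ell(G)=\bigl(\log\hom(H;G)\bigr)_{H\in\mathcal U}\in\mathbb R^{\mathcal U},
\]
with natural logarithms. The \emph{cone of valid pure binomial inequalities} in graphs of $\mathcal U$ is the convex cone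
\[
C(\mathcal U)=\{y\in\mathbb R^{\mathcal U}:\ y\cdot\ell(G)\ge0\text{ for all admissible }G\}.
\]
A vector $y$ lies in $C(\mathcal U)$ exactly when
\[
\prod_{H:\,y_H>0}\hom(H;G)^{y_H}\ \ge\ \prod_{H:\,y_H<0}\hom(H;G)^{-y_H}
\]
for all admissible $G$. A convex cone is \emph{finitely generated} if it is the set of nonnegative linear combinations of finitely many vectors, and \emph{rational polyhedral} if these vectors can be chosen with rational coordinates. If $C(\mathcal U)$ is rational polyhedral, then there are finitely many valid inequalities with integer exponents such that every valid inequality is obtained by multiplying nonnegative powers of them.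

\begin{example}\label{ex:K1K2}
Let $\mathcal U=\{K_1,K_2\}$. A graph $G$ with $v$ vertices and $e$ edges is admissible if $e\ge1$, and $\ell(G)=(\log v,\log 2e)$. The inequalities $2e\ge1$ and $v^2\ge 2e$ show that $(0,1)$ and $(2,-1)$ lie in $C(\mathcal U)$. Conversely, let $y\in C(\mathcal U)$. For one edge together with $t-2$ isolated vertices, $\ell(G)/\log t\to(1,0)$ as $t\to\infty$, and $\ell(K_t)/\log t\to(1,2)$. Hence $y_1\ge0$ and $y_1+2y_2\ge0$, and $y=(y_2+y_1/2)\,(0,1)+(y_1/2)\,(2,-1)$. So $C(\mathcal U)$ is generated by $(0,1)$ and $(2,-1)$.
\end{example}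

In this example two inequalities are matched by two families of graphs whose counts grow like integer powers of a parameter. It is tempting to expect this picture in general. The vectors $\ell(G)$ can be added, because $\hom(H;G\times G')=\hom(H;G)\hom(H;G')$ for the tensor product $G\times G'$. For connected $H$ we have $\hom(H;G\sqcup G')=\hom(H;G)+\hom(H;G')$, so on the logarithmic scale a disjoint union takes the maximum of the two counts, up to an error of at most $\log 2$. Sums and maxima are piecewise linear operations, and this suggests a piecewise linear object. Moreover, $C(\mathcal U)$ is known to be rational polyhedral when every graph in $\mathcal U$ is series-parallel (has no $K_4$ minor) and chordal (has no induced cycle of length at least $4$). The following question comes from Blekherman and Raymond \cite{BR}.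

\begin{quote}
\emph{Is $C(\mathcal U)$ rational polyhedral for every finite collection $\mathcal U$ of graphs?}
\end{quote}

The answer is no, and the obstruction comes from information theory. Random variables in this paper take finitely many values, and the entropy of a random variable $Z$ with law $p$ is $H(Z)=-\sum_z p(z)\log p(z)$, with $0\log0=0$. Fix $n$, let $[n]=\{1,\dots,n\}$, and let
\[
\mathcal S=\{S:\ \emptyset\ne S\subseteq[n]\},\qquad N=|\mathcal S|=2^n-1 .
\]
For jointly distributed $X_1,\dots,X_n$ write $X_S=(X_i)_{i\in S}$. The \emph{entropy vector} of $X=(X_1,\dots,X_n)$ is $h\in\mathbb R^{\mathcal S}$ with $h(S)=H(X_S)$, and a vector is \emph{entropic} if it arises in this way. The cone of \emph{linear information inequalities} is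
\[
I_n=\{c\in\mathbb R^{\mathcal S}:\ c\cdot h\ge0\text{ for all entropic }h\}.
\]

\begin{theorem}[Mat\'u\v{s} \cite{Matus}]\label{thm:matus}
For $n\ge4$, no finite set of linear information inequalities generates all of them; that is, the convex cone $I_n$ is not finitely generated.
\end{theorem}

Our main result realizes $I_n$ as a linear image of a cone of binomial inequalities.

\begin{theorem}\label{thm:main}
For each $n\ge3$ there are an explicit collection $\mathcal U_n$ of $2N+2=2^{n+1}$ connected graphs and a rational linear map $\rho:\mathbb R^{\mathcal U_n}\to\mathbb R^{\mathcal S}$ such that $\rho(C(\mathcal U_n))=I_n$.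
\end{theorem}

\begin{corollary}\label{cor:main}
For $n\ge4$ the cone $C(\mathcal U_n)$ is not finitely generated; in particular it is not rational polyhedral. This applies to the $32$ graphs of $\mathcal U_4$.
\end{corollary}

\begin{proof}
A linear map sends the cone generated by $y_1,\dots,y_r$ onto the cone generated by the images of $y_1,\dots,y_r$. If $C(\mathcal U_n)$ were finitely generated, then so would be $I_n$, contrary to Theorem~\ref{thm:matus}.
\end{proof}

The idea of the proof is visible before any graph appears: Section~\ref{sec:sets} translates information inequalities into inequalities between three kinds of counts attached to a finite set of $n$-tuples. Section~\ref{sec:colored} expresses these counts as numbers of color-preserving homomorphisms, Section~\ref{sec:frame} removes the colors and defines $\mathcal U_n$, and Section~\ref{sec:arbitrary} extracts an entropic vector from an arbitrary admissible graph. Section~\ref{sec:proof} proves Theorem~\ref{thm:main} and writes down the binomial inequality equivalent to a given information inequality (Theorem~\ref{thm:explicit}). Section~\ref{sec:face}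 gives the dual picture (Theorem~\ref{thm:face}).

\section{Entropy}\label{sec:entropy}

The entropy $H(Z)$ depends only on the list of probabilities of the values of $Z$, and for laws on a fixed finite set it is a continuous function of the law. The conditional entropy is $H(Z\mid W)=H(Z,W)-H(W)$. We use three facts.
\begin{itemize}
\item[(E1)] If $Z$ takes values in a finite set $R$, then $0\le H(Z)\le\log|R|$, with equality on the right if $Z$ is uniform on $R$.
\item[(E2)] $0\le H(Z\mid W,W')\le H(Z\mid W)\le H(Z)$.
\item[(E3)] If $Z$ has law $p$, then $H(Z)\ge-\log\sum_zp(z)^2$.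
\end{itemize}
The first two are textbook facts. The third is Jensen's inequality for the concave function $\log$: $H(Z)=-\mathbb E\log p(Z)\ge-\log\mathbb E\,p(Z)$. The quantity $\sum_zp(z)^2$ is the probability that two independent copies of $Z$ coincide.

We abbreviate $h(\{1,2\})$ to $h(12)$, and so on. For $n=2$, fact (E2) gives the three inequalities
\[
h(12)-h(2)\ge0,\qquad h(12)-h(1)\ge0,\qquad h(1)+h(2)-h(12)\ge0 .
\]
They generate $I_2$: with $\xi$ a fair coin, the pairs $(\xi,0)$, $(0,\xi)$, $(\xi,\xi)$ have entropy vectors $(h(1),h(2),h(12))$ equal to $\log2$ times $(1,0,1)$, $(0,1,1)$, $(1,1,1)$, and these three integer vectors form the basis dual to the three functionals, so the coefficients of any $c\in I_2$ with respect to the functionals are nonnegative. For $n=3$, the inequality $H(X_1\mid X_2,X_3)\le H(X_1\mid X_2)$ is the \emph{submodularity} inequality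
\begin{equation}\label{eq:submod}
h(12)+h(23)-h(2)-h(123)\ge0,
\end{equation}
which will be our running example.

\begin{remark}
Allowing countably many values and finite entropies does not change $I_n$. Enumerate the values of each $X_i$ and let $X_i^{(k)}$ be obtained by merging all values of index greater than $k$ into one. Then $X^{(k)}_S$ is a function of $X_S$, so $H(X_S^{(k)})\le H(X_S)$, while $H(X_S^{(k)})$ is at least the sum of $-\Pr(X_S=s)\log\Pr(X_S=s)$ over the tuples $s$ with all indices at most $k$, which tends to $H(X_S)$.
\end{remark}

\section{From entropies to counts}\label{sec:sets}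

Let $\mathcal X_1,\dots,\mathcal X_n$ be finite sets and let $A\subseteq\mathcal X_1\times\dots\times\mathcal X_n$ be nonempty. For a tuple $x$ write $x_S=(x_i)_{i\in S}$. Put
\[
A_S=\{x_S:x\in A\},\qquad d_S(s)=|\{x\in A:x_S=s\}|,\qquad \Delta_S=\sum_{s\in A_S}d_S(s)^2 ,
\]
so that $\Delta_S$ is the number of pairs $(x,x')\in A^2$ with $x_S=x'_S$. Let $Y$ be uniform on $A$, with entropy vector $h$. Then $Y_S$ takes the value $s\in A_S$ with probability $d_S(s)/|A|$, and (E1) and (E3) give
\begin{equation}\label{eq:sandwich}
2\log|A|-\log\Delta_S\ \le\ h(S)\ \le\ \log|A_S| .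
\end{equation}

We want to turn an information inequality $c\cdot h\ge0$ into an inequality between counts. The first guess is to replace each $h(S)$ by $\log|A_S|$. For \eqref{eq:submod} this gives $|A_{12}|\,|A_{23}|\ge|A_2|\,|A|$, which is false.

\begin{example}\label{ex:six}
Let $A=\bigl(\{1,2\}\times\{0\}\times\{1,2\}\bigr)\cup\{(1,1,1),(1,2,1)\}$. Then $|A|=6$, $|A_{12}|=|A_{23}|=4$ and $|A_2|=3$, and $4\cdot4<3\cdot6$. The guess fails because $h(2)$ enters \eqref{eq:submod} with a negative sign, so an upper bound for it is useless: most of $A$ lies over the single value $0$ of the second coordinate, and $|A_2|=3$ overstates the entropy. The lower bound in \eqref{eq:sandwich} does see this. The fibers over $0,1,2$ have sizes $4,1,1$, so $\Delta_2=18$ and $|A|^2/\Delta_2=2$. Also $\Delta_{123}=|A|=6$. Using the upper bound for $h(12)$, $h(23)$ and the lower bound for $h(2)$, $h(123)$, we get from \eqref{eq:submod} the inequality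
\[
|A_{12}|\,|A_{23}|\,\Delta_2\,\Delta_{123}\ \ge\ |A|^4 ,
\]
which holds for every set of triples; here it reads $1728\ge1296$.
\end{example}

The repair works for any $c\in\mathbb R^{\mathcal S}$. Write
\[
c_S^+=\max(0,c_S),\qquad c_S^-=\max(0,-c_S),\qquad \kappa=\sum_Sc_S^- ,
\]
so $c_S=c_S^+-c_S^-$. By \eqref{eq:sandwich},
\begin{equation}\label{eq:setineq}
\sum_Sc_S^+\log|A_S|+\sum_Sc_S^-\log\Delta_S-2\kappa\log|A|\ \ge\ c\cdot h .
\end{equation}
So if $c\in I_n$, the left side is nonnegative for every $A$. For the converse we need enough sets $A$ for which nothing is lost in \eqref{eq:sandwich}. Call a random vector $Y=(Y_1,\dots,Y_n)$ \emph{quasi-uniform} if for every $S\in\mathcal S$ the vector $Y_S$ is uniform on its support. Then $Y$ is uniform on its support $A$, the support of $Y_S$ is $A_S$, and $d_S(s)/|A|=1/|A_S|$ for $s\in A_S$. Therefore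
\begin{equation}\label{eq:qu}
\log|A_S|=h(S),\qquad \log|A|=h([n]),\qquad \log\Delta_S=\log\frac{|A|^2}{|A_S|}=2h([n])-h(S),
\end{equation}
and both bounds in \eqref{eq:sandwich}, hence also \eqref{eq:setineq}, are equalities. Quasi-uniform vectors are special, but they detect every invalid inequality: a long sequence with prescribed frequencies is quasi-uniform by symmetry, and its entropies are nearly proportional to the original ones.

\begin{lemma}\label{lem:qu}
If $c\cdot h<0$ for some entropic $h$, then $c\cdot h'<0$ for the entropy vector $h'$ of some quasi-uniform $Y$.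
\end{lemma}

\begin{proof}
Let $h$ be the entropy vector of $X$, with law $p$ on $\mathcal X=\mathcal X_1\times\dots\times\mathcal X_n$. Laws with rational values are dense among the laws on $\mathcal X$, and $h$ depends continuously on $p$, so we may assume that all values $p(x)$ are integer multiples of $1/q$ for some positive integer $q$. Let $p_S$ be the law of $X_S$.

Let $k$ be a multiple of $q$, and let $\Omega_k$ be the set of sequences $\omega=(\omega^1,\dots,\omega^k)\in\mathcal X^k$ in which each $x\in\mathcal X$ occurs exactly $kp(x)$ times. Choose $\omega\in\Omega_k$ uniformly and let $Y_i=(\omega^1_i,\dots,\omega^k_i)$ be the sequence of $i$-th coordinates. Reading the array $(\omega^j_i)$ by positions $j$ instead of coordinates $i$, we identify $Y_S$ with $\pi_S(\omega)=(\omega^1_S,\dots,\omega^k_S)$. In this sequence each $s$ occurs $\sum_{x:\,x_S=s}kp(x)=kp_S(s)$ times, so $\pi_S$ maps $\Omega_k$ into the set $\Omega_{k,S}$ of all sequences with these frequencies. The symmetric group on the $k$ positions acts on $\Omega_k$ and on $\Omega_{k,S}$, it commutes with $\pi_S$, and it is transitive on $\Omega_{k,S}$.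 A permutation that takes $\eta$ to $\eta'$ in $\Omega_{k,S}$ maps the fiber over $\eta$ bijectively to the fiber over $\eta'$. So all fibers have the same size, $Y_S$ is uniform on $\Omega_{k,S}$, and $Y$ is quasi-uniform.

By Stirling's estimate $\log r!=r\log r-r+O(\log(r+1))$ and $\sum_sp_S(s)=1$,
\begin{align*}
H(Y_S)&=\log\frac{k!}{\prod_s(kp_S(s))!}=k\log k-\sum_skp_S(s)\log\bigl(kp_S(s)\bigr)+O(\log k)\\
&=kH(X_S)+O(\log k).
\end{align*}
Hence the entropy vector $h'$ of $Y$ satisfies $c\cdot h'/k\to c\cdot h<0$ as $k\to\infty$.
\end{proof}

So $c\in I_n$ if and only if the left side of \eqref{eq:setineq} is nonnegative for all $A$. This is already a binomial inequality, in the counts $|A|$, $|A_S|$, $\Delta_S$. Three tasks remain: to realize these counts as homomorphism numbers into a graph with colored vertices; to force the colors in ordinary graphs; and to prove the analogue of \eqref{eq:sandwich} for an arbitrary target graph, which need not come from a set $A$.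

\section{Colored graphs}\label{sec:colored}

From now on $n\ge3$ is fixed. An edge relates only two objects, so we represent a tuple $s\in A_S$ by a vertex of color $S$ joined to its coordinates, which are vertices of the colors $\{i\}$, $i\in S$. The pattern of allowed adjacencies is recorded by the graph $F$ with vertices $u_S$ ($S\in\mathcal S$) and edges $u_Su_i$ for $|S|\ge2$ and $i\in S$, where $u_i=u_{\{i\}}$. It is bipartite, with the vertices $u_1,\dots,u_n$ on one side.

A \emph{colored graph} is a graph $J$ with a map $\chi:V(J)\to\mathcal S$ such that $v\mapsto u_{\chi(v)}$ is a homomorphism $J\to F$. For colored graphs $J$, $M$ let $\hom^{\mathrm{col}}(J;M)$ be the number of color-preserving homomorphisms $J\to M$. Our test graphs are the following (Figure~\ref{fig:test}):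
\begin{itemize}
\item $F$ itself, with $u_S$ of color $S$;
\item $T_S$, the subgraph of $F$ induced on $u_S$ and the $u_i$, $i\in S$; this is a star with center $u_S$ if $|S|\ge2$ and a single vertex if $|S|=1$;
\item $D_S$, obtained from two disjoint copies of $F$ by identifying the two copies of $u_i$ for each $i\in S$.
\end{itemize}
A homomorphism from $D_S$ to any graph is the same as a pair of homomorphisms from $F$ that agree on the vertices $u_i$, $i\in S$. We call this the \emph{gluing property}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,every node/.style={inner sep=1.5pt,font=\small}]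
\node (a1) at (0,0) {$u_1$}; \node (a2) at (2,0) {$u_2$}; \node (a3) at (1,2.2) {$u_3$};
\node (a13) at (-1,1.1) {$u_{13}$}; \node (a123) at (0.35,1.1) {$u_{123}$};
\node (a12) at (1.65,1.1) {$u_{12}$}; \node (a23) at (3,1.1) {$u_{23}$};
\draw (a13)--(a1) (a13)--(a3) (a123)--(a1) (a123)--(a2) (a123)--(a3) (a23)--(a2) (a23)--(a3);
\draw[very thick] (a12)--(a1) (a12)--(a2);
\begin{scope}[xshift=6.5cm]
\node (b1) at (0,0) {$u_1$}; \node (b2) at (2,0) {$u_2$};
\node (b3) at (1,2.2) {$u_3$}; \node (b13) at (-1,1.1) {$u_{13}$}; \node (b123) at (0.35,1.1) {$u_{123}$};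
\node (b12) at (1.65,1.1) {$u_{12}$}; \node (b23) at (3,1.1) {$u_{23}$};
\node (c3) at (1,-2.2) {$u'_3$}; \node (c13) at (-1,-1.1) {$u'_{13}$}; \node (c123) at (0.35,-1.1) {$u'_{123}$};
\node (c12) at (1.65,-1.1) {$u'_{12}$}; \node (c23) at (3,-1.1) {$u'_{23}$};
\draw (b13)--(b1) (b13)--(b3) (b123)--(b1) (b123)--(b2) (b123)--(b3) (b23)--(b2) (b23)--(b3) (b12)--(b1) (b12)--(b2);
\draw (c13)--(b1) (c13)--(c3) (c123)--(b1) (c123)--(b2) (c123)--(c3) (c23)--(b2) (c23)--(c3) (c12)--(b1) (c12)--(b2);
\end{scope}
\end{tikzpicture}
\caption{The test graphs for $n=3$. Left: the graph $F$, in which $u_S$ is joined to $u_i$ for $i\in S$, $|S|\ge2$; the thick edges form the star $T_{12}$. Right: the graph $D_{12}$, two copies of $F$ glued along $u_1$ and $u_2$. The vertices $u_S$ and $u'_S$ have color $S$.}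
\label{fig:test}
\end{figure}

Given $A$ as in Section~\ref{sec:sets}, let $M(A)$ be the colored graph whose vertex set is the disjoint union of the sets $A_S$, with $A_S$ colored $S$, and in which $s\in A_S$ ($|S|\ge2$) is adjacent to $t\in A_{\{i\}}$ ($i\in S$) if and only if $s_i=t$. There are no other edges.

\begin{lemma}\label{lem:encode}
For all $S\in\mathcal S$,
\[
\hom^{\mathrm{col}}(T_S;M(A))=|A_S|,\qquad \hom^{\mathrm{col}}(F;M(A))=|A|,\qquad \hom^{\mathrm{col}}(D_S;M(A))=\Delta_S .
\]
\end{lemma}

\begin{proof}
For $|S|\ge2$ and $i\in S$, a vertex $s\in A_S$ has exactly one neighbor of color $\{i\}$, namely $s_i$. So a color-preserving homomorphism from $T_S$ may send $u_S$ to any $s\in A_S$, and then it must send $u_i$ to $s_i$; for $|S|=1$ only the choice of $s$ remains. This gives $|A_S|$.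

A color-preserving homomorphism from $F$ sends $u_{[n]}$ to some $x\in A$, hence $u_i$ to $x_i$ for every $i$, hence $u_S$ to a tuple $s\in A_S$ with $s_i=x_i$ for $i\in S$, that is, to $x_S$. Conversely, for each $x\in A$ the map $u_S\mapsto x_S$ is a color-preserving homomorphism. This gives $|A|$. By the gluing property, color-preserving homomorphisms from $D_S$ correspond to pairs $(x,x')\in A^2$ with $x_i=x'_i$ for $i\in S$, and there are $\Delta_S$ of them.
\end{proof}

In $M(A)$ the star $T_{[n]}$ counts $|A|$ just as well as $F$ does. We use $F$ because it contains every $T_S$: in an arbitrary target a homomorphism from $F$ restricts to one from $T_S$, and this will give the upper bound in the analogue of \eqref{eq:sandwich}.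

\section{A rigid frame and the collection $\mathcal U_n$}\label{sec:frame}

To force colors, we attach to every colored graph the same uncolored graph $L$, the \emph{frame}, and join each vertex of color $S$ to anchor vertices of $L$ reserved for $S$. This works if homomorphisms cannot move the frame and if the anchors of $S$ have no common neighbors except the vertices of color $S$.

To keep the frame from mapping into the colored part, we build most of it from triangles and keep all other vertices out of triangles. For an integer $m\ge7$ let $C_m^2$ be the graph on $\mathbb Z_m$ with $i\sim j$ if and only if $i-j\in\{\pm1,\pm2\}$. The \emph{cyclic distance} of $i,j\in\mathbb Z_m$ is the least absolute value of an integer representing $i-j$. Two vertices are adjacent when their cyclic distance is $1$ or $2$; two vertices with a common neighbor in $C_m^2$ have cyclic distance at most $4$; and every $i$ lies in the triangle $i,i+1,i+2$. If $3\mid m$, then $i\mapsto(i\bmod3)$ collapses $C_m^2$ onto the triangle $0,1,2$. Otherwise only rotations and reflections survive.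

\begin{lemma}\label{lem:cycle}
Let $m\ge7$ and $3\nmid m$. Every homomorphism $f:C_m^2\to C_m^2$ has the form $f(i)=\varepsilon i+\gamma$ with $\varepsilon\in\{1,-1\}$ and $\gamma\in\mathbb Z_m$.
\end{lemma}

\begin{proof}
For $i\in\mathbb Z_m$ let $s_i\in\{\pm1,\pm2\}$ be the integer representing $f(i+1)-f(i)$. Since $i\sim i+2$, the integer $s_i+s_{i+1}$ is congruent modulo $m$ to some $w\in\{\pm1,\pm2\}$. As $|s_i+s_{i+1}-w|\le6<m$, we have $s_i+s_{i+1}=w\in\{\pm1,\pm2\}$. So none of $s_i$, $s_{i+1}$, $s_i+s_{i+1}$ is divisible by $3$. If $s_i\not\equiv s_{i+1}\pmod3$, their residues would be $1$ and $-1$ and their sum would be divisible by $3$. Hence there is one $\varepsilon\in\{1,-1\}$ with $s_i\equiv\varepsilon\pmod3$, that is, $s_i\in\{\varepsilon,-2\varepsilon\}$, for all $i$.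

Going once around the cycle gives $\sum_is_i=km$ for an integer $k$. From $|2km|=|\sum_i(s_i+s_{i+1})|\le2m$ we get $|k|\le1$. Modulo $3$ we have $km\equiv\varepsilon m$, and $3\nmid m$ gives $k\equiv\varepsilon$, so $k=\varepsilon$. Then the $m$ numbers $s_i+s_{i+1}$, each of absolute value at most $2$, have sum $2\varepsilon m$, so each equals $2\varepsilon$. Among the sums $2\varepsilon,-\varepsilon,-4\varepsilon$ of two elements of $\{\varepsilon,-2\varepsilon\}$, only $\varepsilon+\varepsilon$ has this value. Thus $f(i+1)=f(i)+\varepsilon$ for all $i$.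
\end{proof}

One extra vertex, attached at three points with distinct mutual distances, destroys the remaining symmetry. Let $m=60N+1$, so $3\nmid m$ and $m\ge22$. The frame $L$ has vertex set $\mathbb Z_m\cup\{z\}$; it induces $C_m^2$ on $\mathbb Z_m$, and $z$ is adjacent to $0,5,11$. Since $m\ge22$, the cyclic distances between these three vertices are $5,6,11$. Enumerate $\mathcal S=\{S_1,\dots,S_N\}$ and define the anchors
\[
a_{S_j}=20j,\qquad b_{S_j}=20j+10\qquad\text{in }\mathbb Z_m .
\]
Because $20\le20j<20j+10\le20N+10<m$, the pairs $\{a_S,b_S\}$ are pairwise disjoint and avoid $\{0,5,11\}$, and each pair has cyclic distance $10$. Two anchors per color is the right number: a single anchor has neighbors inside $\mathbb Z_m$, which could serve as images of colored vertices, and a colored vertex with three anchors might serve as the image of $z$.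

For a colored graph $J$ let $J^+$ be the disjoint union of $L$ and $J$ together with the edges $va_{\chi(v)}$ and $vb_{\chi(v)}$ for $v\in V(J)$. It is a simple graph, and it is connected because $L$ is connected and every vertex of $J$ is joined to $L$. Let
\[
P=F^+ .
\]
Every $J^+$ has a homomorphism $\pi_J:J^+\to P$ that is the identity on $L$ and sends $v\in V(J)$ to $u_{\chi(v)}$. So rigidity has to be checked only in $P$.

\begin{lemma}\label{lem:rigid}
\emph{(i)} The only homomorphism $L\to P$ is the inclusion. \emph{(ii)} For each $S\in\mathcal S$, the only common neighbor of $a_S$ and $b_S$ in $P$ is $u_S$.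
\end{lemma}

\begin{proof}
First, all triangles of $P$ lie in $\mathbb Z_m$. The neighbors $0,5,11$ of $z$ are pairwise nonadjacent, so $z$ is in no triangle. The neighbors of $u_S$ are $a_S$, $b_S$ and its neighbors $u_R$ in $F$. Here $a_S\not\sim b_S$ since their cyclic distance is $10$; neither $a_S$ nor $b_S$ is adjacent to $u_R$ for $R\ne S$ since the anchor pairs are disjoint; and two neighbors of $u_S$ in $F$ are nonadjacent since $F$ is bipartite. So $u_S$ is in no triangle.

(i) Let $f:L\to P$ be a homomorphism. It maps triangles to triangles, so it maps $\mathbb Z_m$ into $\mathbb Z_m$, and Lemma~\ref{lem:cycle} gives $f(i)=\varepsilon i+\gamma$ on $\mathbb Z_m$. This map preserves cyclic distances, so $f(z)$ is adjacent to three vertices $f(0),f(5),f(11)$ of $\mathbb Z_m$ with cyclic distances $5,6,11$. No vertex of $\mathbb Z_m$ is adjacent to two of them, since all these distances exceed $4$, and each $u_S$ has only two neighbors in $\mathbb Z_m$. Hence $f(z)=z$ and $f$ permutes $\{0,5,11\}$. The three distances are distinct, so $f$ maps each of the pairs $\{0,5\}$ and $\{5,11\}$ to itself, and therefore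 fixes $5$, $0$ and $11$. Now $f(0)=0$ gives $\gamma=0$, and $f(5)=5$ excludes $\varepsilon=-1$ because $m\nmid10$.

(ii) A common neighbor in $\mathbb Z_m$ would force cyclic distance at most $4$. The vertex $z$ is not adjacent to $a_S$, and $u_R$ is adjacent to $a_S$ only if $R=S$.
\end{proof}

\begin{lemma}\label{lem:uncolor}
Let $J$ and $M$ be colored graphs. Then $\hom(L;M^+)=1$. Every homomorphism $J^+\to M^+$ is the identity on $L$ and restricts to a color-preserving homomorphism $J\to M$, and $\hom(J^+;M^+)=\hom^{\mathrm{col}}(J;M)$.
\end{lemma}

\begin{proof}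
Let $\pi=\pi_M$. If $f:L\to M^+$ is a homomorphism, then $\pi f$ is the inclusion by Lemma~\ref{lem:rigid}(i). Each vertex of $L$ is its own only preimage under $\pi$, so $f$ is the inclusion.

Let $f:J^+\to M^+$ be a homomorphism; it is the identity on $L$ by what we just proved. If $v\in V(J)$ has color $S$, then $f(v)$ is adjacent to $a_S$ and $b_S$, so $\pi f(v)$ is a common neighbor of $a_S$ and $b_S$ in $P$. By Lemma~\ref{lem:rigid}(ii), $\pi f(v)=u_S$, which means that $f(v)$ is a vertex of $M$ of color $S$. Conversely, a color-preserving homomorphism $\psi:J\to M$ extended by the identity on $L$ sends the edges $va_S,vb_S$ to the edges $\psi(v)a_S,\psi(v)b_S$, so it is a homomorphism $J^+\to M^+$.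
\end{proof}

Define
\[
\mathcal U_n=\{L,\ F^+\}\cup\{T_S^+,\ D_S^+:\ S\in\mathcal S\}.
\]
These $2N+2$ connected graphs are pairwise non-isomorphic. The graph $L$ has fewer vertices than any $J^+$. By Lemma~\ref{lem:uncolor}, an isomorphism $J^+\to M^+$ restricts to a color-preserving bijection $V(J)\to V(M)$, so it suffices to compare how often each color occurs. In $F$ every color occurs once. In $T_S$ exactly the colors $S$ and $\{i\}$, $i\in S$, occur, once each; these determine $S$ as their union, and they miss at least one of the colors $\{1,2\}$, $\{1,3\}$. In $D_S$ the colors $\{i\}$, $i\in S$, occur once and all others twice. This is the only place where $n\ge3$ is needed: for $n=2$ we would have $T_{[2]}=F$. For $n=4$ there are $32$ graphs, and the frame has $902$ vertices.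

\begin{remark}
No graph in $\mathcal U_n$ is chordal, since each contains $L$ as an induced subgraph and $z,0,2,4,5$ is an induced cycle in $L$.
\end{remark}

We index the coordinates of $\mathbb R^{\mathcal U_n}$ by $L,F,T_S,D_S$, omitting the sign $+$. Guided by \eqref{eq:qu}, define the linear map $\iota:\mathbb R^{\mathcal S}\to\mathbb R^{\mathcal U_n}$ by
\[
\iota(h)_L=0,\qquad\iota(h)_F=h([n]),\qquad\iota(h)_{T_S}=h(S),\qquad\iota(h)_{D_S}=2h([n])-h(S),
\]
and let $\rho:\mathbb R^{\mathcal U_n}\to\mathbb R^{\mathcal S}$ be its transpose, so that
\begin{equation}\label{eq:transpose}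
\rho(y)\cdot h=y\cdot\iota(h)\qquad(y\in\mathbb R^{\mathcal U_n},\ h\in\mathbb R^{\mathcal S}).
\end{equation}
Explicitly, $\rho(y)_S=y_{T_S}-y_{D_S}$ for $S\ne[n]$ and $\rho(y)_{[n]}=y_{T_{[n]}}-y_{D_{[n]}}+y_F+2\sum_{R\in\mathcal S}y_{D_R}$; the coefficients are integers.

\begin{proposition}\label{prop:realize}
If $h$ is the entropy vector of a quasi-uniform $Y$, then there is a graph $G$ admissible for $\mathcal U_n$ with $\ell(G)=\iota(h)$.
\end{proposition}

\begin{proof}
Let $A$ be the support of $Y$ and $G=M(A)^+$. By Lemmas~\ref{lem:uncolor} and~\ref{lem:encode}, the numbers of homomorphisms from $L,F^+,T_S^+,D_S^+$ to $G$ are $1,|A|,|A_S|,\Delta_S$. They are positive, and by \eqref{eq:qu} their logarithms are the coordinates of $\iota(h)$.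
\end{proof}

\section{An entropic vector in every admissible graph}\label{sec:arbitrary}

A valid binomial inequality must hold for all admissible $G$, and such a $G$ can differ from a graph $M(A)^+$ in several ways. The frame may map to $G$ in many ways; a vertex of $G$ may play the role of several colors; and the image of $u_S$ need not be determined by the images of the $u_i$. We begin by sorting homomorphisms according to the image of the frame.

Let $G$ be a graph, $\varphi\in\operatorname{Hom}(L;G)$, and $J$ a colored graph. Let $\operatorname{Hom}_\varphi(J;G)$ be the set of homomorphisms $\psi:J\to G$ such that each $\psi(v)$ is a common neighbor of $\varphi(a_{\chi(v)})$ and $\varphi(b_{\chi(v)})$, and let $\hom_\varphi(J;G)$ be its size. The edges of $J^+$ are those of $L$, those of $J$, and the edges to the anchors, so a homomorphism $J^+\to G$ is exactly a pair $(\varphi,\psi)$ with $\psi\in\operatorname{Hom}_\varphi(J;G)$. Hence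
\begin{equation}\label{eq:sum}
\hom(J^+;G)=\sum_{\varphi\in\operatorname{Hom}(L;G)}\hom_\varphi(J;G).
\end{equation}
The extra condition on $\psi(v)$ involves only $v$ and its color. So restriction maps $\operatorname{Hom}_\varphi(F;G)$ to $\operatorname{Hom}_\varphi(T_S;G)$, and by the gluing property $\operatorname{Hom}_\varphi(D_S;G)$ is the set of pairs of elements of $\operatorname{Hom}_\varphi(F;G)$ that agree on the $u_i$, $i\in S$. These two facts are all that we use about $G$, and they hold whether or not the common neighborhoods for different colors overlap.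

To define random variables we fix one $\varphi$ that carries at least the average number of homomorphisms from $F$. This costs a factor $\hom(L;G)$, which is the reason for including $L$ in $\mathcal U_n$. For $x\in\mathbb R^{\mathcal U_n}$ put
\[
\sigma_S(x)=x_{T_S}+x_{D_S}+2x_L-2x_F .
\]
For $G=M(A)^+$ this is $\log(|A_S|\Delta_S/|A|^2)$, the gap between the two sides of \eqref{eq:sandwich}. It vanishes on the image of $\iota$:
\begin{equation}\label{eq:sigmazero}
\sigma_S(\iota(h))=h(S)+2h([n])-h(S)+0-2h([n])=0 .
\end{equation}

\begin{proposition}\label{prop:extract}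
Let $G$ be admissible for $\mathcal U_n$ and $x=\ell(G)$. There is an entropic $h$ such that
\begin{itemize}
\item[(a)] $0\le x_{T_S}-h(S)\le\sigma_S(x)$ for all $S\in\mathcal S$;
\item[(b)] $x_F\le x_L+h([n])+\sum_{|S|\ge2}\bigl(x_{T_S}-h(S)\bigr)$.
\end{itemize}
\end{proposition}

Part (a) is the analogue of \eqref{eq:sandwich} and is all that Theorem~\ref{thm:main} needs. Part (b) bounds the freedom in the images of the vertices $u_S$ with $|S|\ge2$ and is used only in Section~\ref{sec:face}.

\begin{proof}
By \eqref{eq:sum} there is $\varphi\in\operatorname{Hom}(L;G)$ such that $f=\hom_\varphi(F;G)$ satisfies $f\ge\hom(F^+;G)/\hom(L;G)>0$, that is,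
\begin{equation}\label{eq:popular}
\log f\ge x_F-x_L .
\end{equation}
Let $\Psi$ be a uniformly random element of $\operatorname{Hom}_\varphi(F;G)$. Put $W_S=\Psi(u_S)$ and $X_i=\Psi(u_i)=W_{\{i\}}$, and let $h$ be the entropy vector of $(X_1,\dots,X_n)$.

\emph{Upper bound for $h(S)$.} The pair $(W_S,X_S)$ records the restriction of $\Psi$ to $T_S$, which lies in $\operatorname{Hom}_\varphi(T_S;G)$. By (E2), (E1) and \eqref{eq:sum},
\begin{equation}\label{eq:upper}
h(S)\le H(W_S,X_S)\le\log\hom_\varphi(T_S;G)\le x_{T_S}.
\end{equation}

\emph{Lower bound for $h(S)$.} For $s\in V(G)^S$ let $d(s)$ be the number of $\psi\in\operatorname{Hom}_\varphi(F;G)$ with $(\psi(u_i))_{i\in S}=s$. The law of $X_S$ is $d(s)/f$, and $\sum_sd(s)^2$ counts pairs that agree on the $u_i$, $i\in S$, so $\sum_sd(s)^2=\hom_\varphi(D_S;G)\le\hom(D_S^+;G)$ by \eqref{eq:sum}. Now (E3) and \eqref{eq:popular} give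
\[
h(S)\ge2\log f-\log\hom_\varphi(D_S;G)\ge2x_F-2x_L-x_{D_S}=x_{T_S}-\sigma_S(x).
\]
Together with \eqref{eq:upper} this proves (a).

\emph{Part (b).} The map $\Psi$ is given by $X_{[n]}$ together with the $W_S$, $|S|\ge2$, and $H(\Psi)=\log f$ by (E1). Reveal $X_{[n]}$ first and then the $W_S$ one at a time. The entropy added by $W_S$ is its conditional entropy given everything revealed before, which includes $X_S$, so by (E2) it is at most $H(W_S\mid X_S)$. By \eqref{eq:upper}, $H(W_S\mid X_S)=H(W_S,X_S)-h(S)\le x_{T_S}-h(S)$. With \eqref{eq:popular},
\[
x_F-x_L\le H(\Psi)\le h([n])+\sum_{|S|\ge2}H(W_S\mid X_S)\le h([n])+\sum_{|S|\ge2}\bigl(x_{T_S}-h(S)\bigr).\qedhere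
\]
\end{proof}

In particular $\sigma_S(\ell(G))\ge0$, which is the valid inequality
\[
\hom(L;G)^2\hom(T_S^+;G)\hom(D_S^+;G)\ge\hom(P;G)^2,
\]
the counterpart of the Cauchy--Schwarz inequality $|A_S|\Delta_S\ge|A|^2$.

\section{Information inequalities as binomial inequalities}\label{sec:proof}

Let $c\in\mathbb R^{\mathcal S}$, with $c_S^\pm$ and $\kappa$ as in Section~\ref{sec:sets}. We copy the left side of \eqref{eq:setineq}, with $x_F-x_L$ in place of $\log|A|$: define $Q_c\in\mathbb R^{\mathcal U_n}$ by
\[
(Q_c)_{T_S}=c_S^+,\qquad(Q_c)_{D_S}=c_S^-,\qquad(Q_c)_L=2\kappa,\qquad(Q_c)_F=-2\kappa .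
\]
Since $c_S^+=c_S+c_S^-$ and $\kappa=\sum_Sc_S^-$, we have for all $x\in\mathbb R^{\mathcal U_n}$
\begin{equation}\label{eq:Q}
Q_c\cdot x=\sum_Sc_S\,x_{T_S}+\sum_Sc_S^-\bigl(x_{T_S}+x_{D_S}+2x_L-2x_F\bigr)=\sum_Sc_S\,x_{T_S}+\sum_Sc_S^-\,\sigma_S(x).
\end{equation}
So $Q_c$ is the naive translation of $c$ from Section~\ref{sec:sets}, corrected by one gap term for each negative coefficient. Taking $x=\iota(h)$ and using \eqref{eq:sigmazero}, we get $Q_c\cdot\iota(h)=c\cdot h$ for all $h$, and by \eqref{eq:transpose}
\begin{equation}\label{eq:section}
\rho(Q_c)=c .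
\end{equation}

\begin{lemma}\label{lem:Qvalid}
If $c\in I_n$, then $Q_c\in C(\mathcal U_n)$.
\end{lemma}

\begin{proof}
Let $G$ be admissible, $x=\ell(G)$, and let $h$ be as in Proposition~\ref{prop:extract}. Put $\delta_S=x_{T_S}-h(S)$, so $0\le\delta_S\le\sigma_S(x)$. Then $c_S\delta_S=c_S^+\delta_S-c_S^-\delta_S\ge-c_S^-\sigma_S(x)$, and \eqref{eq:Q} gives
\[
Q_c\cdot x=c\cdot h+\sum_S\bigl[c_S\delta_S+c_S^-\sigma_S(x)\bigr]\ge c\cdot h\ge0 .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The collection $\mathcal U_n$ and the map $\rho$ were defined in Section~\ref{sec:frame}. The inclusion $I_n\subseteq\rho(C(\mathcal U_n))$ follows from Lemma~\ref{lem:Qvalid} and \eqref{eq:section}. For the reverse inclusion let $y\in C(\mathcal U_n)$ and $c=\rho(y)$. If $h$ is the entropy vector of a quasi-uniform random vector, Proposition~\ref{prop:realize} gives an admissible $G$ with $\ell(G)=\iota(h)$, and $c\cdot h=y\cdot\iota(h)=y\cdot\ell(G)\ge0$. By Lemma~\ref{lem:qu}, $c\cdot h\ge0$ for all entropic $h$, so $c\in I_n$.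
\end{proof}

The proof gives more than a surjection of cones: each information inequality is equivalent to one explicit binomial inequality, with a single graph on the smaller side.

\begin{theorem}\label{thm:explicit}
Let $n\ge3$, $c\in\mathbb R^{\mathcal S}$ and $\kappa=\sum_Sc_S^-$. Then $\sum_Sc_SH(X_S)\ge0$ holds for all finite-valued $X_1,\dots,X_n$ if and only if
\begin{equation}\label{eq:explicit}
\hom(L;G)^{2\kappa}\prod_S\hom(T_S^+;G)^{c_S^+}\prod_S\hom(D_S^+;G)^{c_S^-}\ \ge\ \hom(P;G)^{2\kappa}
\end{equation}
for all admissible $G$. Moreover, $G$ is admissible for $\mathcal U_n$ if and only if $\hom(P;G)>0$. Consequently, for $n\ge4$, even the subcone of $C(\mathcal U_n)$ in which only the coordinate of the single graph $P=F^+$ may be negative is not finitely generated.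
\end{theorem}

\begin{proof}
The validity of \eqref{eq:explicit} for all admissible $G$ says that $Q_c\in C(\mathcal U_n)$. If $c\in I_n$, this holds by Lemma~\ref{lem:Qvalid}. If $Q_c\in C(\mathcal U_n)$, then $c=\rho(Q_c)\in I_n$ by \eqref{eq:section} and Theorem~\ref{thm:main}.

If $G$ is admissible, then $\hom(P;G)>0$ since $P\in\mathcal U_n$. Conversely, every graph in $\mathcal U_n$ has a homomorphism to $P$: the inclusion for $L$, and $\pi_J$ for $J^+$ (for $D_S^+$ it folds the two copies of $F$ together). Composing with a homomorphism $P\to G$ shows that all counts are positive.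

Let $C'$ be the subcone of all $y\in C(\mathcal U_n)$ whose coordinates other than $y_F$ are nonnegative. It contains $Q_c$ for every $c\in I_n$, so $I_n\subseteq\rho(C')\subseteq\rho(C(\mathcal U_n))=I_n$. For $n\ge4$, Theorem~\ref{thm:matus} shows as in Corollary~\ref{cor:main} that $C'$ is not finitely generated.
\end{proof}

For submodularity \eqref{eq:submod} we have $n=3$ and $\kappa=2$, and \eqref{eq:explicit} reads
\[
\hom(L;G)^4\hom(T_{12}^+;G)\hom(T_{23}^+;G)\hom(D_2^+;G)\hom(D_{123}^+;G)\ \ge\ \hom(P;G)^4 .
\]
For $G=M(A)^+$ this is the inequality of Example~\ref{ex:six}.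

\begin{remark}
If $\kappa>0$ and $G$ is not admissible, the right side of \eqref{eq:explicit} is $0$. So for $\kappa>0$ ``all admissible $G$'' may be replaced by ``all $G$'', with factors of exponent $0$ omitted.
\end{remark}

\begin{remark}
The collection $\mathcal U_n$ and the vector $Q_c$ are computable from $n$ and a rational $c$, and $Q_c$ is rational. Hence deciding the validity of pure binomial inequalities with rational exponents is at least as hard as deciding the validity of linear information inequalities with rational coefficients. (An inequality in fewer than three variables may be read as one in three.)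
\end{remark}

\section{The entropy cone is a face}\label{sec:face}

Theorem~\ref{thm:main} has a dual form, which describes where the entropic vectors sit among the vectors $\ell(G)$. For a set $E\subseteq\mathbb R^d$ let $E^*=\{y:\ y\cdot x\ge0\text{ for all }x\in E\}$. The bipolar theorem states that $E^{**}$ is the closed convex cone generated by $E$. Since $C(\mathcal U_n)$ and $I_n$ are by definition the duals of the set of vectors $\ell(G)$ and of the set of entropic vectors, the cones
\[
\mathcal T=C(\mathcal U_n)^*,\qquad\overline\Gamma_n=I_n^*
\]
are the closed convex cones generated by all $\ell(G)$, $G$ admissible, and by all entropic vectors. A homogeneous linear inequality that holds for all $\ell(G)$ therefore holds on $\mathcal T$. An \emph{exposed face} of a convex cone $K$ is a set $K\cap\{\lambda=0\}$, where $\lambda$ is a linear functional that is nonnegative on $K$.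

The graphs $M(A)^+$ of quasi-uniform vectors have one copy of the frame and no gap in \eqref{eq:sandwich}. These conditions alone cut out the entropy cone.

\begin{theorem}\label{thm:face}
Let $n\ge3$. The set
\[
\Phi=\mathcal T\cap\{x:\ x_L=0,\ \sigma_S(x)=0\text{ for all }S\in\mathcal S\}
\]
is an exposed face of $\mathcal T$, and $\iota$ restricts to a linear isomorphism $\overline\Gamma_n\to\Phi$.
\end{theorem}

\begin{proof}
For $x=\ell(G)$ we have $x_L\ge0$ because $\hom(L;G)\ge1$, and $\sigma_S(x)\ge0$ by Proposition~\ref{prop:extract}(a). These inequalities extend to $\mathcal T$. So $\lambda(x)=x_L+\sum_S\sigma_S(x)$ is nonnegative on $\mathcal T$ and vanishes at $x\in\mathcal T$ exactly when every term vanishes; thus $\Phi=\mathcal T\cap\{\lambda=0\}$ is an exposed face. The linear map $\iota$ is injective, since $h$ can be read from the coordinates $T_S$ of $\iota(h)$. It remains to show $\iota(\overline\Gamma_n)=\Phi$.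

Let $h\in\overline\Gamma_n$. For $y\in C(\mathcal U_n)$ we have $\rho(y)\in I_n$ by Theorem~\ref{thm:main}, so $y\cdot\iota(h)=\rho(y)\cdot h\ge0$. Hence $\iota(h)\in C(\mathcal U_n)^*=\mathcal T$. Also $\iota(h)_L=0$, and $\sigma_S(\iota(h))=0$ by \eqref{eq:sigmazero}. So $\iota(h)\in\Phi$.

Conversely, let $x\in\Phi$ and define $g\in\mathbb R^{\mathcal S}$ by $g(S)=x_{T_S}$. For $c\in I_n$, formula \eqref{eq:Q} gives $c\cdot g=Q_c\cdot x$, which is nonnegative because $Q_c\in C(\mathcal U_n)$ by Lemma~\ref{lem:Qvalid} and $x\in C(\mathcal U_n)^*$. So $g\in I_n^*=\overline\Gamma_n$. We claim that $x=\iota(g)$. The coordinates $L$ and $T_S$ agree, and $\sigma_S(x)=0=x_L$ gives $x_{D_S}=2x_F-g(S)$. So the claim follows once we show $x_F=g([n])=x_{T_{[n]}}$. This does not follow from the linear equations defining $\Phi$, which leave $x_F$ free; it needs two further valid inequalities.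

First, for a point $x'=\ell(G)$, insert the bounds $h([n])\le x'_{T_{[n]}}$ and $x'_{T_S}-h(S)\le\sigma_S(x')$ of Proposition~\ref{prop:extract}(a) into part (b):
\[
x'_F\le x'_L+x'_{T_{[n]}}+\sum_{|S|\ge2}\sigma_S(x').
\]
This linear inequality extends to $\mathcal T$, and at $x\in\Phi$ it reads $x_F\le x_{T_{[n]}}$.

Second, for every $G$ and $\varphi$ the map $\psi\mapsto(\psi,\psi)$ embeds $\operatorname{Hom}_\varphi(F;G)$ into $\operatorname{Hom}_\varphi(D_{[n]};G)$. Summing over $\varphi$ by \eqref{eq:sum} gives $\hom(D_{[n]}^+;G)\ge\hom(F^+;G)$, so the coordinate $D_{[n]}$ is at least the coordinate $F$ on $\mathcal T$. At $x\in\Phi$ this reads $2x_F-x_{T_{[n]}}\ge x_F$, that is, $x_F\ge x_{T_{[n]}}$. Hence $x=\iota(g)\in\iota(\overline\Gamma_n)$.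
\end{proof}

\begin{thebibliography}{9}

\bibitem{BR}
Grigoriy Blekherman and Annie Raymond,
\emph{A Path Forward: Tropicalization in Extremal Combinatorics},
arXiv:2108.06377 (2021).

\bibitem{Matus}
F.~Mat\'u\v{s},
\emph{Infinitely many information inequalities},
Proc. IEEE ISIT 2007, 41--44.

\end{thebibliography}
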